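\title{Projectively unique order polytopes of posets with large antichains}

\begin{abstract}
If a finite poset has three pairwise incomparable elements, then its order polytope has a three-dimensional cube as a face, and the cube is not projectively unique. It is natural to guess that the order polytope of such a poset is never projectively unique; this is a conjecture posed in work of Bogart, Gouveia and Torres. We show that it is false: the order polytope of the six-element crown is projectively unique. More generally, so is the order polytope of the proper part of the face lattice of any polytope, and these posets have arbitrarily large antichains. We also show that the conjecture and its converse hold for series-parallel posets, and that no counterexample has fewer than six elements. The tool is the space of linear relations among the facet inequalities of a realization, which for the order polytope itself is the cycle space of the Hasse graph.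
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $P$ be a finite poset. Its \emph{order polytope} is
\[
\mathcal O(P)=\{x\in\mathbb R^{P}: 0\le x_p\le 1 \text{ for all } p\in P,\ \ x_p\le x_q \text{ whenever } p\le q \text{ in } P\}.
\]
A polytope is \emph{projectively unique} if any two polytopes with its face lattice can be mapped onto each other by a projective transformation. Such a map preserves the face lattice, so a projectively unique polytope is one whose shape is determined by its combinatorics as far as this is possible. For which $P$ is $\mathcal O(P)$ projectively unique?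

An \emph{antichain} is a set of pairwise incomparable elements, and a \emph{$3$-antichain} is an antichain of size $3$. The smallest cases point to antichains as the obstruction. If $P$ is a chain, then $\mathcal O(P)=\{0\le x_1\le\dots\le x_N\le1\}$ is a simplex, and any two simplices of the same dimension are affinely equivalent. If $P$ is an antichain of size $2$, then $\mathcal O(P)$ is a square, which is projectively unique (a case of Theorem~\ref{thm:sums}(b) below). If $P$ is a $3$-antichain, then $\mathcal O(P)$ is the cube $[0,1]^3$, and uniqueness fails.

\begin{example}\label{ex:cube}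
In projective $3$-space, the planes of two opposite facets of a combinatorial cube meet in a line. For $[0,1]^3$ the three lines lie in the plane at infinity, so any two of them meet. For $t>0$ the polytope
\[
Q_t=\{0\le x_1\le1,\ \ 0\le x_2\le1,\ \ 0\le x_3\le 1+tx_1\}
\]
has the same vertex--facet incidences as the cube. The line of its second pair of facets consists of the points at infinity with direction in the plane $x_2=0$. The line of its third pair is $\{x_3=0,\ x_1=-1/t\}$, whose only point at infinity has direction $(0,1,0)$. These two lines are skew, so $Q_t$ is not projectively equivalent to $[0,1]^3$.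
\end{example}

Every antichain $A\subseteq P$ produces a cube as a face of $\mathcal O(P)$: set $x_p=1$ if $p$ lies strictly above some element of $A$, and $x_p=0$ for the other $p\notin A$. These equations define a face, and on it the only remaining constraints are $0\le x_a\le1$ for $a\in A$. So a $3$-antichain gives a face that can be deformed, and one may guess that the deformation extends to the whole polytope.

Call $P$ \emph{ranked} if there is a function $\rho:P\to\mathbb Z_{\ge0}$ that vanishes on minimal elements and satisfies $\rho(q)=\rho(p)+1$ whenever $q$ covers $p$. It is known that $\mathcal O(P)$ is projectively unique if $P$ is ranked and has no $3$-antichain; we do not use this result. The problem we study, posed in \cite{BGT}, goes in the opposite direction.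

\begin{quote}
\textbf{Conjecture.} Let $P$ be a finite poset. If $\mathcal O(P)$ is projectively unique, then $P$ has no $3$-antichain.
\end{quote}

The \emph{crown} is the poset on $\{a_1,a_2,a_3,b_1,b_2,b_3\}$ with $a_i<b_j$ if and only if $i\ne j$. It is ranked, and $\{a_1,a_2,a_3\}$ is a $3$-antichain.

\begin{theorem}\label{thm:crown}
The order polytope of the crown, a polytope of dimension $6$ with $12$ facets and $18$ vertices, is projectively unique. Hence the conjecture is false.
\end{theorem}

The crown is the first member of a family. Let $\hat P=P\cup\{\hat 0,\hat 1\}$ be obtained from $P$ by adding a new least and a new greatest element. It is \emph{graded of rank $r$} if all its maximal chains have $r+1$ elements. In that case, for $u<v$, all maximal chains of the interval $[u,v]$ have the same number of elements, and this number minus one is the \emph{length} $\ell(u,v)$ of $[u,v]$ and of the open interval $(u,v)=[u,v]\setminus\{u,v\}$. A poset is \emph{connected} if its Hasse diagram is a connected graph. The \emph{order complex} $\Delta(u,v)$ is the simplicial complex whose faces are the chains of $(u,v)$. The \emph{proper part} of a lattice is the lattice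 without its least and greatest elements, and $B_r$ is the Boolean lattice of subsets of $\{1,\dots,r\}$.

\begin{theorem}\label{thm:graded}
Let $\hat P$ be graded of rank at least $2$, and suppose that
\begin{itemize}
\item[(T)] every interval of length $2$ has exactly two middle elements;
\item[(C)] every open interval of length at least $3$ is connected;
\item[(H)] $H^1(\Delta(u,v);\mathbb R)=0$ for every open interval $(u,v)$ of length at least $4$.
\end{itemize}
Then $\mathcal O(P)$ is projectively unique. In particular, this holds when $P$ is the proper part of the face lattice of a polytope of dimension at least $1$.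
\end{theorem}

The face lattice of an $(r-1)$-dimensional simplex is $B_r$, whose proper part contains, for $r\ge2$, the antichain of all subsets of size $\lfloor r/2\rfloor$. This antichain has $\binom{r}{\lfloor r/2\rfloor}$ elements, so projective uniqueness implies no bound on the size of antichains. The crown is the case $r=3$.

The other two results show where the conjecture does hold. The \emph{ordinal sum} $P_1\oplus P_2$ of nonempty posets is their disjoint union with every element of $P_1$ placed below every element of $P_2$. A poset is \emph{series-parallel} if it is built from one-element posets by disjoint unions and ordinal sums.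

\begin{theorem}\label{thm:sums}
\begin{itemize}
\item[(a)] $\mathcal O(P_1\oplus P_2)$ is projectively unique if and only if $\mathcal O(P_1)$ and $\mathcal O(P_2)$ are.
\item[(b)] If $P$ is disconnected, then $\mathcal O(P)$ is projectively unique if and only if $P$ is a disjoint union of two chains.
\item[(c)] If $P$ is series-parallel, then $\mathcal O(P)$ is projectively unique if and only if $P$ has no $3$-antichain.
\end{itemize}
\end{theorem}

\begin{theorem}\label{thm:small}
If $|P|\le5$ and $P$ has a $3$-antichain, then $\mathcal O(P)$ is not projectively unique. So the crown is a counterexample of minimum size.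
\end{theorem}

All proofs rest on one translation, set up in Section~\ref{sec:relations}. The facets of $\mathcal O(P)$ correspond to the edges of the Hasse graph of $\hat P$. To a polytope $Q$ with the face lattice of $\mathcal O(P)$ we attach the space $Z_Q$ of linear relations among its facet inequalities. For $\mathcal O(P)$ this is the cycle space $Z$ of the Hasse graph, and $Q$ is projectively equivalent to $\mathcal O(P)$ exactly when $Z_Q$ arises from $Z$ by rescaling the coordinates. An interval with two middle elements forces a relation on its four edges with the signs of the $4$-cycle but with unknown positive weights, and the question becomes whether these weights agree where such intervals overlap. For the crown a dimension count forces agreement (Section~\ref{sec:crown}); for higher rank it propagates by a cocycle argument (Section~\ref{sec:graded}). To disprove uniqueness we go the other way: Section~\ref{sec:perturb} shows which perturbations of $Z$ come from polytopes, and Sections~\ref{sec:sums} and~\ref{sec:small} use this to prove Theorems~\ref{thm:sums} and~\ref{thm:small}.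

\section{The relation space of a realization}\label{sec:relations}

\subsection{The Hasse graph}
Throughout, $P$ is nonempty and $N=|P|$. We write $p\lessdot q$ if $q$ covers $p$ in $\hat P$, and we call the pair $e=pq$ an \emph{edge}, directed from $p$ to $q$. The set of edges is $E$, and $(\hat P,E)$ is the \emph{Hasse graph}. For $K\subseteq\hat P$, let $E(K)$ be the set of edges with both ends in $K$. We call $K$ \emph{connected} if the graph $(K,E(K))$ is connected, and \emph{convex} if $k<p<k'$ with $k,k'\in K$ implies $p\in K$. Closed intervals are connected and convex.

An \emph{up-set} contains all elements above any of its elements; \emph{down-sets} are defined dually. A \emph{filter} is an up-set $F$ of $\hat P$ with $\hat 1\in F$ and $\hat 0\notin F$, and its \emph{cut} is $\delta(F)=\{pq\in E:p\notin F,\ q\in F\}$. A filter is connected, because each of its elements is joined to $\hat 1$ by a chain of covers inside it, and dually so is its complement $F^c$. No edge leads from $F$ to $F^c$, so $E$ is the disjoint union of $\delta(F)$, $E(F)$ and $E(F^c)$.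

We give $\mathbb R^E$ the standard basis $(\epsilon_e)_{e\in E}$ and the standard inner product, and for $E'\subseteq E$ we view $\mathbb R^{E'}$ as a coordinate subspace. For a subspace $W\subseteq\mathbb R^E$ put $W(K)=W\cap\mathbb R^{E(K)}$. For $d\in\mathbb R^E_{>0}$ let $d\cdot z$ be the coordinatewise product. Multiplication by $d$ preserves supports, so
\begin{equation}\label{eq:restrict}
(d\cdot W)(K)=d\cdot W(K)\qquad\text{for all }K\subseteq\hat P.
\end{equation}

The \emph{cycle space} $Z\subseteq\mathbb R^E$ consists of the vectors $z$ with zero boundary: at each element $r\in\hat P$, the sum of $z_e$ over edges entering $r$ equals the sum over edges leaving $r$. Then $Z(K)$ is the cycle space of the graph $(K,E(K))$. We use the following standard facts. A cycle $C$ of the graph, traversed in one direction, gives a vector $z_C\in Z$ with entry $+1$ on edges traversed upward, $-1$ on edges traversed downward and $0$ elsewhere; every element of $Z$ supported on $C$ is a multiple of $z_C$. If $K$ is connected, then the fundamental cycles of a spanning tree give a basis of $Z(K)$, so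
\begin{equation}\label{eq:cyclerank}
\dim Z(K)=|E(K)|-|K|+1 .
\end{equation}

\subsection{Polytopes as cones}
For a full-dimensional polytope $Q\subset\mathbb R^N$ let $C(Q)\subset\mathbb R^{N+1}$ be the cone generated by $Q\times\{1\}$. Two such polytopes $Q,R$ are projectively equivalent if and only if some linear automorphism of $\mathbb R^{N+1}$ maps $C(Q)$ onto $C(R)$. For each facet $\Phi$ of $Q$ there is a linear form, unique up to a positive factor, that is nonnegative on $C(Q)$ and vanishes there exactly on the cone over $\Phi$; we call it a \emph{facet form}. We recall three standard facts.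
\begin{itemize}
\item[(F1)] $C(Q)$ is the set where all facet forms are nonnegative.
\item[(F2)] Every proper face is the intersection of the facets that contain it. Hence the face lattice is determined by the vertex--facet incidences.
\item[(F3)] The linear span of the cone over a nonempty face is the common kernel of the forms of the facets that contain the face.
\end{itemize}

For the order polytope we identify $\mathbb R^{N+1}$ with the functions $x:\hat P\to\mathbb R$ with $x_{\hat 0}=0$, taking $x_{\hat 1}$ as the last coordinate. By Stanley \cite{Stanley}, $\mathcal O(P)$ has dimension $N$; its facets correspond bijectively to the edges $e=pq\in E$, with facet forms $y_e=x_q-x_p$; and its vertices, as points of $\mathcal O(P)\times\{1\}$, are the indicator functions $v_F$ of the filters $F$. Thus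
\begin{equation}\label{eq:slack}
y_e(v_F)=1 \text{ if } e\in\delta(F),\qquad y_e(v_F)=0 \text{ otherwise.}
\end{equation}

A \emph{realization} of $\mathcal O(P)$ is a full-dimensional polytope $Q\subset\mathbb R^N$ with a fixed isomorphism between its face lattice and that of $\mathcal O(P)$. Its facets are labeled by edges and its vertices by filters. Let $y'_e$ be a facet form for the facet labeled $e$, and let $v'_F\in Q\times\{1\}$ be the vertex labeled $F$; then $y'_e(v'_F)>0$ if $e\in\delta(F)$, and $y'_e(v'_F)=0$ otherwise. The map $Y_Q=(y'_e)_{e\in E}:\mathbb R^{N+1}\to\mathbb R^E$ is injective, because by (F1) its kernel lies in $C(Q)$, which contains no line. Let $L_Q$ be its image. The \emph{relation space} of $Q$ is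
\[
Z_Q=L_Q^\perp=\Big\{z\in\mathbb R^E:\sum_{e}z_e\,y'_e=0\Big\},\qquad \dim Z_Q=|E|-N-1 .
\]
Replacing each $y'_e$ by $d_ey'_e$ replaces $Z_Q$ by $d^{-1}\cdot Z_Q$, so $Z_Q$ is defined up to positive rescaling of the coordinates. For $\mathcal O(P)$ itself, with the forms $y_e$, we write $Y$ and $L$. The relation $\sum z_{pq}(x_q-x_p)=0$ holds for all $x$ with $x_{\hat 0}=0$ if and only if it holds for all $x\in\mathbb R^{\hat P}$, which says that $z$ has zero boundary. So the relation space of $\mathcal O(P)$ is the cycle space $Z$.

Projective uniqueness ignores the labels, while the relation space depends on them. Part (i) of the next lemma shows that for order polytopes the difference does not matter; it uses that all nonzero values in \eqref{eq:slack} are equal.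

\begin{lemma}\label{lem:criterion}
\begin{itemize}
\item[(i)] Every automorphism of the face lattice of $\mathcal O(P)$ is induced by a linear automorphism of $\mathbb R^{N+1}$ that preserves $C(\mathcal O(P))$.
\item[(ii)] For a realization $Q$ the following are equivalent: \textup{(a)} $Q$ is projectively equivalent to $\mathcal O(P)$; \textup{(b)} some linear automorphism maps $C(Q)$ onto $C(\mathcal O(P))$ and respects the labels of the faces; \textup{(c)} $Z_Q=d\cdot Z$ for some $d\in\mathbb R^E_{>0}$.
\end{itemize}
Hence $\mathcal O(P)$ is projectively unique if and only if every realization $Q$ satisfies $Z_Q=d\cdot Z$ for some $d\in\mathbb R^E_{>0}$.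
\end{lemma}

\begin{proof}
(i) An automorphism $\pi$ permutes the edges and the filters and preserves incidences, so $y_{\pi e}(v_{\pi F})=y_e(v_F)$ by \eqref{eq:slack}. The coordinate permutation $\Pi$ with $\Pi\epsilon_e=\epsilon_{\pi e}$ therefore satisfies
\[
\Pi\,Y(v_F)=\sum_e y_e(v_F)\,\epsilon_{\pi e}=\sum_e y_{\pi e}(v_{\pi F})\,\epsilon_{\pi e}=Y(v_{\pi F}).
\]
The vectors $Y(v_F)$ span $L$, so $\Pi$ preserves $L$, and $Y^{-1}\Pi Y$ sends $v_F$ to $v_{\pi F}$. It preserves the cone and induces $\pi$.

(ii) (a)$\Rightarrow$(b). A linear map $T$ from $C(Q)$ onto $C(\mathcal O(P))$ induces an isomorphism of face lattices, which differs from the labeling by an automorphism. Compose $T$ with the inverse of the map that (i) provides for this automorphism.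

(b)$\Rightarrow$(c). If $T$ respects the labels, then $y_e\circ T=d_ey'_e$ with $d_e>0$. So $\sum z_ey_e=0$ if and only if $\sum z_ed_ey'_e=0$, that is, $Z_Q=d\cdot Z$.

(c)$\Rightarrow$(a). Replace $y'_e$ by $d_ey'_e$; then $Z_Q=Z$ and $L_Q=L$. The map $T=Y^{-1}Y_Q$ satisfies $y_e\circ T=y'_e$ for all $e$, so by (F1) it maps $C(Q)$ onto $C(\mathcal O(P))$.
\end{proof}

\subsection{What the face lattice says about relations}
We need properties of $Z_Q$ that hold for every realization. The dimension of a face is determined by the face lattice, and by (F3) it determines the rank of the forms of the facets through that face. The sets of edges that arise in this way include the sets $E(K)$ for convex connected $K$.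

\begin{lemma}\label{lem:dim}
Let $K\subseteq\hat P$ be nonempty, connected and convex. Then $\dim Z_Q(K)=|E(K)|-|K|+1$ for every realization $Q$.
\end{lemma}

\begin{proof}
The space $Z_Q(K)$ consists of the relations among the forms $y'_e$, $e\in E(K)$, so we must show that these forms have rank $|K|-1$. If $K$ contains $\hat 0$ and $\hat 1$, then $K=\hat P$ by convexity, and the rank is $N+1=|K|-1$ because $Y_Q$ is injective. Assume that it does not. We look for a point of $\mathcal O(P)$ that lies on the facets in $E(K)$ and on no others.

In the directed Hasse graph delete the edges in $E(K)$ and identify the elements of $K$ to one vertex. The resulting digraph has no directed cycle: a cycle that avoids the new vertex would be a directed cycle in $\hat P$, and a cycle through it would give $k<p<k'$ with $k,k'\in K$ and $p\notin K$, contrary to convexity. Number its vertices so that all arcs increase. This gives $g:\hat P\to\mathbb R$, constant on $K$, with $g(p)<g(q)$ for all $pq\in E\setminus E(K)$. A maximal chain of $\hat P$ is not contained in $K$, so $g(\hat 0)<g(\hat 1)$, and we normalize to $g(\hat 0)=0$, $g(\hat 1)=1$. Now $g$ is a point of $\mathcal O(P)$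 with $y_e(g)=0$ exactly for $e\in E(K)$.

Let $\Gamma$ be the intersection of $\mathcal O(P)$ with the facets in $E(K)$. It contains $g$, so it is a nonempty face, and the facets containing it are exactly those in $E(K)$. The face $\Gamma'$ of $Q$ with the same label has the same dimension and lies in the facets with the same labels. By (F3) for $\Gamma$ and for $\Gamma'$, both families $(y_e)_{e\in E(K)}$ and $(y'_e)_{e\in E(K)}$ have rank $N-\dim\Gamma$. Hence $\dim Z_Q(K)=\dim Z(K)$, and \eqref{eq:cyclerank} applies because $K$ is connected.
\end{proof}

Convexity cannot be dropped. For the $3$-antichain $\{1,2,3\}$ and $K=\{\hat 0,2,3,\hat 1\}$ the space $Z(K)$ is a line. For the polytope $Q_t$ of Example~\ref{ex:cube}, the forms $x_2,\ x_{\hat 1}-x_2,\ x_3,\ x_{\hat 1}+tx_1-x_3$ are linearly independent, so $Z_{Q_t}(K)=0$.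

The face lattice also controls signs, because a relation can be evaluated at a vertex, where each facet form is positive or zero according to its label.

\begin{lemma}\label{lem:twochains}
Let $[u,v]$ be an interval of $\hat P$ such that $(u,v)$ is a disjoint union of two nonempty chains, and let $C$ be the cycle formed by the edges of $[u,v]$. For every realization $Q$, the space $Z_Q([u,v])$ is a line spanned by a vector of the form $d\cdot z_C$ with $d\in\mathbb R^E_{>0}$.
\end{lemma}

\begin{proof}
The interval has as many edges as elements, so $Z_Q([u,v])$ is a line by Lemma~\ref{lem:dim}; let $z$ span it. Let $e=pq$ be an edge of the first maximal chain from $u$ to $v$ and $f=rs$ an edge of the second. The set $F$ of elements of $\hat P$ above or equal to $q$ or $s$ is a filter, since $q,s>u$. An element of the first chain that is at least $s$ must be $v$, so $F$ meets the first chain in the elements $\ge q$, and likewise the second chain in the elements $\ge s$. Thus $\delta(F)\cap E([u,v])=\{e,f\}$, and evaluating the relation $z$ at $v'_F$ gives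
\[
z_e\,y'_e(v'_F)+z_f\,y'_f(v'_F)=0,\qquad y'_e(v'_F)>0,\quad y'_f(v'_F)>0 .
\]
So $z_e$ and $z_f$ are both zero or have opposite signs, for every such pair $e,f$. Since $z\ne0$, it has one strict sign on all edges of the first chain and the opposite sign on all edges of the second. These are the signs of $\pm z_C$.
\end{proof}

A \emph{diamond} is an interval $D=\{u,a,b,v\}$ with $u\lessdot a\lessdot v$ and $u\lessdot b\lessdot v$. Its cycle vector, defined up to sign, is
\[
z_D=\epsilon_{ua}+\epsilon_{av}-\epsilon_{ub}-\epsilon_{bv}.
\]
For a realization $Q$ we let $z'_D$ span the line $Z_Q(D)$; by Lemma~\ref{lem:twochains} it has support $E(D)$ and the signs of $\pm z_D$. For $K\subseteq\hat P$, a \emph{scaling} of $K$ is a function $d:E(K)\to\mathbb R_{>0}$ with $d\cdot z_D\in Z_Q$ for every diamond $D\subseteq K$, and $K$ is \emph{coherent} if it has a scaling. Both notions depend on $Q$. Every diamond is coherent, with scaling $|z'_D|$.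

\section{The crown}\label{sec:crown}

Let $P$ be the crown. With $a_i=\{i\}$ and $b_j=\{1,2,3\}\setminus\{j\}$ we have $\hat P=B_3$. The Hasse graph is the graph of a $3$-cube, and the diamonds $[\hat 0,b_j]$ and $[a_i,\hat 1]$ are its six square faces (Figure~\ref{fig:crown}). There are $12$ edges, so $\mathcal O(P)$ has $12$ facets. An up-set of $P$ is determined by its set of minimal elements, which can be any antichain; the comparable pairs of $P$ form a hexagon, which has $1+6+9+2=18$ sets of pairwise nonadjacent vertices. So $\mathcal O(P)$ has $18$ vertices.

\begin{figure}[ht]
\centering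
\begin{tikzpicture}[scale=1.05]
\node (o) at (0,0) {$\hat 0$};
\node (a1) at (-1.5,1) {$a_1$}; \node (a2) at (0,1) {$a_2$}; \node (a3) at (1.5,1) {$a_3$};
\node (b3) at (-1.5,2.3) {$b_3$}; \node (b2) at (0,2.3) {$b_2$}; \node (b1) at (1.5,2.3) {$b_1$};
\node (t) at (0,3.3) {$\hat 1$};
\draw (o)--(a1) (o)--(a2) (o)--(a3) (b1)--(t) (b2)--(t) (b3)--(t);
\draw[very thick] (a1)--(b3) (a1)--(b2) (a2)--(b3) (a2)--(b1) (a3)--(b2) (a3)--(b1);
\end{tikzpicture}
\caption{The crown (thick edges, forming a hexagon) with $\hat 0$ and $\hat 1$ added. The whole graph is the graph of a $3$-cube. Its twelve edges label the facets of the order polytope, and its six square faces are the intervals $[\hat 0,b_j]$ and $[a_i,\hat 1]$; each edge lies in exactly two of them.}\label{fig:crown}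
\end{figure}

If $Z_Q=d\cdot Z$, then $d$ is a scaling of $\hat P$, so our first task is to prove coherence. A scaling amounts to nonzero numbers $\lambda_D$ such that $|\lambda_Dz'_D(e)|$ is the same for all diamonds $D$ containing $e$. This is a real condition. Consider the three diamonds $D_1=[\hat 0,b_1]$, $D_3=[\hat 0,b_3]$ and $D'=[a_2,\hat 1]$ around $a_2$. Any two share one edge at $a_2$, and eliminating the three $\lambda$'s from the three equations leaves
\begin{equation}\label{eq:holonomy}
\left|\frac{z'_{D_1}(\hat 0a_2)}{z'_{D_3}(\hat 0a_2)}\cdot\frac{z'_{D_3}(a_2b_3)}{z'_{D'}(a_2b_3)}\cdot\frac{z'_{D'}(a_2b_1)}{z'_{D_1}(a_2b_1)}\right|=1 .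
\end{equation}
If we delete $b_2$ from the crown, these three diamonds are the only ones left, their vectors are linearly independent, and nothing ties them together. We will see in Section~\ref{sec:small}, where this poset is called $X_3$, that \eqref{eq:holonomy} then fails for some realizations. In the crown the squares close up to a sphere, and there is one more diamond than the relation space has dimensions.

\begin{proof}[Proof of Theorem~\ref{thm:crown}]
Let $Q$ be a realization. The six vectors $z'_D$ lie in $Z_Q$, which has dimension $12-6-1=5$. So there is a relation $\sum_D\lambda_Dz'_D=0$ with not all $\lambda_D$ zero. Each edge $e$ lies in exactly two diamonds $D,D'$, and the $e$-coordinate of the relation reads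
\begin{equation}\label{eq:edge}
\lambda_D\,z'_D(e)+\lambda_{D'}\,z'_{D'}(e)=0,\qquad z'_D(e)\neq0,\quad z'_{D'}(e)\ne0 .
\end{equation}
Hence $\lambda_D=0$ if and only if $\lambda_{D'}=0$. Any two faces of the cube are joined by a sequence of faces in which consecutive ones share an edge, so a relation with one vanishing coefficient is trivial. We draw two conclusions.

First, in our nontrivial relation all $\lambda_D$ are nonzero, and by \eqref{eq:edge} the number $d_e=|\lambda_Dz'_D(e)|>0$ does not depend on which of the two diamonds through $e$ is used. The vector $\lambda_Dz'_D$ has the signs of $\pm z_D$ and absolute values $d_e$, so $\lambda_Dz'_D=\pm\, d\cdot z_D$. Thus $d$ is a scaling.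

Second, the relations among the six vectors form a space of dimension at most $1$, so the vectors $d\cdot z_D$ span a space of dimension at least $5$, which is all of $Z_Q$. They lie in $d\cdot Z$, which also has dimension $5$. Hence $Z_Q=d\cdot Z$, and Lemma~\ref{lem:criterion} shows that $\mathcal O(P)$ is projectively unique.
\end{proof}

The guess behind the conjecture fails at the extension step. The antichain $\{a_1,a_2,a_3\}$ gives a face of $\mathcal O(P)$ that is a $3$-cube, but by Lemma~\ref{lem:criterion}(ii)(b) the corresponding face of every realization is projectively equivalent to $[0,1]^3$. The deformation of Example~\ref{ex:cube} does not extend.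

\section{Graded posets with diamonds}\label{sec:graded}

In this section $\hat P$ satisfies the hypotheses of Theorem~\ref{thm:graded}, and $Q$ is a fixed realization. By (T), the diamonds are exactly the intervals of length $2$. An \emph{atom} of $[u,v]$ is an element covering $u$, a \emph{coatom} is an element covered by $v$, and a chain is \emph{saturated} if each element covers the previous one. The hypotheses are invariant under reversing the order, and so is each statement below.

As for the crown, we need a scaling $d$ of $\hat P$, and we need the vectors $d\cdot z_D$ to span $Z_Q$. We build the scaling by induction on the length of intervals. To glue scalings of overlapping intervals we must know that they are unique up to a factor, and this is a connectivity statement. Call two edges \emph{linked in $K$} if they are the ends of a sequence of edges in which any two consecutive ones lie in a common diamond contained in $K$.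

\begin{lemma}\label{lem:linked}
Let $u<v$ and $\ell=\ell(u,v)$.
\begin{itemize}
\item[(a)] Any two edges of $[u,v]$ are linked in $[u,v]$.
\item[(b)] If $\ell\ge3$, any two edges $xv,x'v$ with $x,x'\geq u$ are linked in $(u,v]$, and any two edges $ux,ux'$ with $x,x'\le v$ are linked in $[u,v)$.
\item[(c)] If $\ell\ge4$, any two edges of $(u,v)$ are linked in $(u,v)$.
\end{itemize}
\end{lemma}

\begin{proof}
We use induction on $\ell$. For $\ell=1$ there is one edge, and for $\ell=2$ the interval is a diamond. Let $\ell\ge3$.

(b) By (C) there is a path $x=p_0,p_1,\dots,p_s=x'$ in the Hasse graph of $(u,v)$. Choose coatoms $x_i\ge p_i$ of $[u,v]$ with $x_0=x$ and $x_s=x'$. Let $p$ be the smaller of the comparable elements $p_i,p_{i+1}$. The edges $x_iv$ and $x_{i+1}v$ lie in $[p,v]\subseteq(u,v]$, which is shorter than $[u,v]$, so they are linked there by (a). The second statement is dual.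

(a), (c) Let $K=[u,v]$, or $K=(u,v)$ with $\ell\ge4$. As $K$ is connected, it suffices to link two edges of $K$ with a common end $w$. Edges $xw$ and $wy$ lie in the diamond $[x,y]\subseteq K$. Consider edges $xw,x'w$. If some $y\in K$ covers $w$, both are linked to $wy$. Otherwise, either $K=[u,v]$ and $w=v$, and (b) applies; or $K=(u,v)$ and $w$ is a coatom of $[u,v]$, so that $\ell(u,w)=\ell-1\ge3$ and (b) links the two edges in $(u,w]\subseteq K$. Edges $wx,wx'$ are treated dually.
\end{proof}

If $d,\tilde d$ are positive functions on $E(D)$ with $d\cdot z_D,\ \tilde d\cdot z_D\in Z_Q$, then both vectors lie on the line $Z_Q(D)$, so $d/\tilde d$ is constant on $E(D)$. Therefore: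
\begin{equation}\label{eq:unique}
\begin{minipage}{0.84\textwidth}
\emph{if any two edges of $K$ are linked in $K$, then two scalings of $K$ differ by a constant positive factor.}
\end{minipage}
\end{equation}

\begin{lemma}\label{lem:span}
The vectors $z_D$, where $D$ runs over all diamonds, span $Z$.
\end{lemma}

\begin{proof}
Identify a saturated chain with the sum of the $\epsilon_e$ over its edges, and let $\equiv$ be congruence modulo the span of the $z_D$. We first show that any two saturated chains from $u$ to $v$ are congruent, by induction on $\ell(u,v)$. For length $1$ there is one chain, and for length $2$ the two chains differ by $\pm z_{[u,v]}$. Let $\ell(u,v)\ge3$. Two chains through the same atom $x$ are congruent by induction in $[x,v]$. For two atoms $x,x'$ take a path $x=p_0,\dots,p_s=x'$ in the Hasse graph of $(u,v)$, by (C), and atoms $x_i\le p_i$ with $x_0=x$, $x_s=x'$. Let $q<v$ be the larger of $p_i,p_{i+1}$. Choose a saturated chain through $x_i$ and $q$ and one through $x_{i+1}$ and $q$ that agree above $q$. They are congruent by induction in $[u,q]$. So every chain through $x_i$ is congruent to every chain through $x_{i+1}$, and the claim follows.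

Fix a saturated chain $\gamma_p$ from $\hat 0$ to each $p\in\hat P$, with $\gamma_{\hat 0}=0$, and let $z\in Z$. In $\sum_{pq\in E}z_{pq}(\gamma_p-\gamma_q)$ the coefficient of $\gamma_r$ is the sum of $z_e$ over edges leaving $r$ minus the sum over edges entering $r$, which is $0$. Hence
\[
z=\sum_{pq\in E}z_{pq}\,(\gamma_p+\epsilon_{pq}-\gamma_q)\equiv0,
\]
because $\gamma_p+\epsilon_{pq}$ and $\gamma_q$ are saturated chains from $\hat 0$ to $q$.
\end{proof}

\begin{lemma}\label{lem:three}
Every interval of length $3$ is coherent.
\end{lemma}

\begin{proof}
Let $I=[u,v]$ have length $3$. By (T), each atom $a$ lies below exactly two coatoms, the middle elements of $[a,v]$, and each coatom lies above exactly two atoms. Counting the edges between atoms and coatoms in two ways shows that there are $k$ atoms, $k$ coatoms and $2k$ such edges, for some $k$. So $|I|=2k+2$ and $|E(I)|=4k$, and Lemma~\ref{lem:dim} gives $\dim Z_Q(I)=2k-1$. The diamonds in $I$ are the $2k$ intervals $[u,b]$ and $[a,v]$ with $b$ a coatom and $a$ an atom, so their vectors $z'_D$ satisfy a nontrivial relation. Each edge lies in exactly two of them: $ua$ lies in $[u,b]$ for the two coatoms $b>a$;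 $ab$ lies in $[u,b]$ and $[a,v]$; and $bv$ lies in $[a,v]$ for the two atoms $a<b$. By Lemma~\ref{lem:linked}(a), any two diamonds in $I$ are joined by a sequence of diamonds in $I$ in which consecutive ones share an edge. These are the three facts from which the proof of Theorem~\ref{thm:crown} derived \eqref{eq:edge} and the scaling $d_e=|\lambda_Dz'_D(e)|$, and the same derivation gives a scaling of $I$.
\end{proof}

For longer intervals we glue. Each $[u,w]$ with $w\in(u,v)$ has a scaling that is unique up to a factor, and we want to choose the factors so that the scalings agree on overlaps. The discrepancies form a function on comparable pairs, and (H) is exactly what removes them. Recall that, orienting simplices by the order of the poset, a $1$-cochain on $\Delta(u,v)$ is a real function $c(w,w')$ on pairs $w<w'$ in $(u,v)$; it is a cocycle if $c(w,w')+c(w',w'')=c(w,w'')$ for all $w<w'<w''$; and $H^1(\Delta(u,v);\mathbb R)=0$ says that every cocycle has the form $c(w,w')=\beta(w')-\beta(w)$. In length $3$ the complex $\Delta(u,v)$ is a connected graph with all degrees $2$, that is, a cycle, and its $H^1$ does not vanish. This is why Lemma~\ref{lem:three} needs the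 dimension count.

\begin{lemma}\label{lem:coherent}
Every interval $[u,v]$ with $u<v$ is coherent.
\end{lemma}

\begin{proof}
We use induction on $\ell=\ell(u,v)$. For $\ell=1$ there is no diamond, for $\ell=2$ the interval is a diamond, and $\ell=3$ is Lemma~\ref{lem:three}. Let $\ell\ge4$.

\emph{A scaling of $[u,v)$.} For $w\in(u,v)$ choose a scaling $d_w$ of $[u,w]$. If $w<w'$, the restriction of $d_{w'}$ is also a scaling of $[u,w]$, so by Lemma~\ref{lem:linked}(a) and \eqref{eq:unique} it equals $\exp(c(w,w'))\,d_w$ for a real number $c(w,w')$. For $w<w'<w''$, restrict $d_{w''}$ to $[u,w]$ directly and through $[u,w']$; this gives $c(w,w'')=c(w,w')+c(w',w'')$. By (H), $c(w,w')=\beta(w')-\beta(w)$ for some $\beta$. Replace $d_w$ by $\exp(-\beta(w))\,d_w$. Now $d_{w'}$ restricts to $d_w$ whenever $w<w'$. For an edge $pq$ of $[u,v)$ we have $q\in(u,v)$, and we put $d^-(pq)=d_q(pq)$. If $D=[x,y]\subseteq[u,v)$ is a diamond, then $d^-$ agrees with $d_y$ on $E(D)$, so $d^-\cdot z_D\in Z_Q$. Thus $d^-$ is a scaling of $[u,v)$. The dual argument gives a scaling $d^+$ of $(u,v]$.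

\emph{Gluing.} Both $d^-$ and $d^+$ restrict to scalings of $(u,v)$, so by Lemma~\ref{lem:linked}(c) and \eqref{eq:unique} we may rescale $d^+$ so that they agree on $E((u,v))$. No edge contains both $u$ and $v$, so together they define $d$ on $E([u,v])$, equal to $d^-$ on $E([u,v))$ and to $d^+$ on $E((u,v])$. No diamond in $[u,v]$ contains both $u$ and $v$, so each lies in $[u,v)$ or in $(u,v]$. Hence $d$ is a scaling of $[u,v]$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:graded}]
By Lemma~\ref{lem:coherent} for $[\hat 0,\hat 1]$ there is $d\in\mathbb R^E_{>0}$ with $d\cdot z_D\in Z_Q$ for all diamonds $D$. By Lemma~\ref{lem:span}, $d\cdot Z\subseteq Z_Q$, and both spaces have dimension $|E|-N-1$. So $Z_Q=d\cdot Z$ for every realization $Q$, and Lemma~\ref{lem:criterion} applies.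

Let $\hat P$ be the face lattice of a polytope of dimension $n\ge1$. It is graded of rank $n+1\ge2$, every interval of length $r$ is the face lattice of an $(r-1)$-dimensional polytope, and every interval of length $2$ has exactly two middle elements \cite[Theorem~2.7]{Ziegler}. This gives (T). The order complex of the proper part of the face lattice of an $(r-1)$-dimensional polytope is the barycentric subdivision of its boundary, a sphere $S^{r-2}$. For $r\ge4$ its first cohomology vanishes, which is (H). For $r\ge3$ it is connected, so any two elements of $(u,v)$ are joined by a sequence of comparable pairs; comparable elements are joined by a saturated chain in $(u,v)$, which gives (C).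
\end{proof}

\begin{remark}
Neither (T) nor (C) can be dropped. The $3$-antichain satisfies (C) and (H) vacuously and violates (T), and its order polytope is the cube. Let $P$ be the disjoint union of two copies of the poset $a,a'<b,b'$. Then $\hat P$ is graded of rank $3$, (T) holds, (H) is vacuous, (C) fails for $(\hat 0,\hat 1)$, and $\mathcal O(P)$ is not projectively unique by Theorem~\ref{thm:sums}(b). Hypothesis (H) enters only in the construction of $d^-$ and $d^+$. The conditions are not necessary for uniqueness: a chain violates (T).
\end{remark}

\section{Perturbing the cycle space}\label{sec:perturb}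

To show that $\mathcal O(P)$ is not projectively unique we need a realization whose relation space is not a rescaling of $Z$. A subspace $Z'$ near $Z$ describes a small motion of the facet hyperplanes. Such a motion can destroy a vertex that lies on more than $N$ facets, because these hyperplanes need no longer pass through a common point. The facets through $v_F$ are those in $E(F)\cup E(F^c)$, and they stay concurrent if they keep enough relations. Lemma~\ref{lem:dim} shows that this many relations are necessary; the next lemma shows that near $Z$ they suffice.

Let $\mathrm{Gr}$ be the Grassmannian of subspaces of $\mathbb R^E$ of dimension $|E|-N-1$. In it, $Z_k\to Z$ means that the orthogonal projections converge. This holds if bases of $Z_k$ converge to a basis of $Z$; and it implies that the limit of a convergent sequence of vectors $u_k\in Z_k^\perp$ lies in $Z^\perp$.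

\begin{lemma}\label{lem:perturb}
There is a neighborhood of $Z$ in $\mathrm{Gr}$ such that every $Z'$ in it with
\begin{equation}\label{eq:enough}
\dim Z'(K)\ge\dim Z(K)\quad\text{for all proper nonempty up-sets and down-sets $K$ of $\hat P$}
\end{equation}
equals $Z_Q$ for some realization $Q$.
\end{lemma}

\begin{proof}
Suppose not. Then there are $Z_k\to Z$ that satisfy \eqref{eq:enough} and are not relation spaces of realizations. Put $L_k=Z_k^\perp$, of dimension $N+1$, and let $\eta_e$ be the $e$-th coordinate function on $\mathbb R^E$. We construct a realization inside $L_k$ for large $k$, with facet forms $\eta_e$.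

\emph{Vertices.} Let $F$ be a filter and $\delta=\delta(F)$. Since $L_k\cap\mathbb R^\delta=(Z_k+\mathbb R^{E\setminus\delta})^\perp$ and $Z_k\cap\mathbb R^{E\setminus\delta}\supseteq Z_k(F)\oplus Z_k(F^c)$, we get from \eqref{eq:enough} and \eqref{eq:cyclerank}
\begin{align*}
\dim(L_k\cap\mathbb R^\delta)&=|\delta|-\dim Z_k+\dim(Z_k\cap\mathbb R^{E\setminus\delta})\\
&\ge|\delta|-(|E|-N-1)+\big(|E(F)|-|F|+1\big)+\big(|E(F^c)|-|F^c|+1\big)\\
&=|\delta|-(|E|-N-1)+(|E|-|\delta|)-(N+2)+2=1 .
\end{align*}
On the other hand $L\cap\mathbb R^\delta=\mathbb R\,Y(v_F)$: if $Y(x)$ vanishes on $E(F)$ and $E(F^c)$, then $x$ is constant on the connected sets $F$ and $F^c$, and $x_{\hat 0}=0$. Choose $v^k_F\in L_k\cap\mathbb R^\delta$ with the same norm as $Y(v_F)$ and with $\langle v_F^k,Y(v_F)\rangle\ge0$. Every accumulation point lies in $L\cap\mathbb R^\delta$ and so equals $Y(v_F)$; hence $v^k_F\to Y(v_F)$. For large $k$ the vector $v_F^k$ is positive on $\delta(F)$ and zero elsewhere. The $Y(v_F)$ span $L$ and linear independence is an open condition, so for large $k$ the $v_F^k$ span $L_k$. Let $C_k$ be the cone they generate. It lies in the nonnegative orthant, so its section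 $Q_k$ by $\sum_e\eta_e=1$ is an $N$-dimensional polytope, the convex hull of points $q_F^k$ on the rays of the $v_F^k$.

\emph{The expected facets.} Let $S_e=\{F:e\notin\delta(F)\}$, the vertex set of the facet $e$ of $\mathcal O(P)$. The vectors $Y(v_F)$, $F\in S_e$, span a space of dimension $N$, so for large $k$ the vectors $v_F^k$, $F\in S_e$, span a space of dimension at least $N$. They lie in $L_k\cap\ker\eta_e$, which has dimension $N$ because $\eta_e(v_F^k)>0$ for $F\notin S_e$. Since $\eta_e\ge0$ on $C_k$, the equation $\eta_e=0$ defines a facet of $C_k$, and it contains exactly the generators indexed by $S_e$.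

\emph{No other facets.} Suppose that infinitely many $C_k$ have a further facet. Passing to a subsequence, it contains exactly the generators indexed by a fixed set $S$, different from all $S_e$, and its inner unit normals $n_k\in L_k$ converge to a unit vector $n\in L$. In the limit, $\langle n,Y(v_F)\rangle\ge0$ for all $F$, with equality for $F\in S$. So $n$ defines a proper face of the cone $Y(C(\mathcal O(P)))$ that contains the $Y(v_F)$ with $F\in S$. This face lies in a facet, so $S\subseteq S_e$ for some $e$. The vectors $v_F^k$, $F\in S$, span the $N$-dimensional hyperplane of the further facet and lie in $L_k\cap\ker\eta_e$, so the two hyperplanes coincide and $S=S_e$, a contradiction.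

\emph{The face lattice.} Fix a large $k$. A face of $Q_k$ is the convex hull of the points $q^k_F$ it contains. For a filter $F$, the intersection of the sets $S_e$ containing $F$ is $\{F\}$, by (F2) for the vertex $v_F$ of $\mathcal O(P)$. So the intersection of the corresponding facets of $Q_k$ contains $q^k_F$ and no $q^k_{F'}$ with $F'\neq F$. Thus the $q_F^k$ are distinct vertices, and $Q_k$ has the vertex--facet incidences of $\mathcal O(P)$. By (F2), $Q_k$ is a realization. Its facet forms are the restrictions of the $\eta_e$ to $L_k$, so $L_{Q_k}=L_k$ and $Z_{Q_k}=Z_k$, a contradiction.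
\end{proof}

With Lemma~\ref{lem:criterion} this gives our test: \emph{if arbitrarily close to $Z$ there are $Z'\in\mathrm{Gr}$ that satisfy \eqref{eq:enough} and are not of the form $d\cdot Z$, then $\mathcal O(P)$ is not projectively unique.} For the $3$-antichain every proper up-set and down-set spans a graph without cycles, so \eqref{eq:enough} is empty and every $Z'$ near $Z$ is realized.

\section{Ordinal sums and disjoint unions}\label{sec:sums}

\subsection{Ordinal sums}
The order polytope of an ordinal sum is the convex hull of two faces that meet in one vertex. To deform one of them and keep the face lattice, we need to know that the face lattice of such a hull depends only on combinatorial data.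

\begin{lemma}\label{lem:vee}
Let $A\subset U$ and $B\subset W$ be full-dimensional polytopes of dimension at least $1$, each with $0$ as a vertex, and let $A\vee B=\operatorname{conv}(A\cup B)\subset U\oplus W$. A set $S\subseteq\operatorname{vert}A\cup\operatorname{vert}B$ is the vertex set of a proper face of $A\vee B$ if and only if $S\cap A$ and $S\cap B$ are the vertex sets of faces $\Phi_A$ of $A$ and $\Phi_B$ of $B$ such that either both contain $0$ and $(\Phi_A,\Phi_B)\ne(A,B)$, or neither contains $0$ (empty faces allowed). In particular, the face lattice of $A\vee B$ depends only on the face lattices of $A$ and $B$ with the vertex $0$ marked.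
\end{lemma}

\begin{proof}
A proper face is given by an inequality $f\le c$ valid on $A\cup B$, where $f=(f_A,f_B)$ is linear and $(f,c)\ne(0,0)$, and it is the convex hull of the set $S$ of points of $\operatorname{vert}A\cup\operatorname{vert}B$ with $f=c$. Since $0\in A$, we have $c\ge0$. We determine the sets $S$ that occur.

If $c=0$, then $\{f_A=0\}\cap A$ and $\{f_B=0\}\cap B$ are faces through $0$, and one of them is proper because $f\neq0$ and $A,B$ are full-dimensional. Conversely, a face of $A$ through $0$ is given by some $f_A\le0$, with $f_A=0$ for $A$ itself, and likewise for $B$; take $f=(f_A,f_B)$.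

If $c>0$, then $\{f_A=c\}\cap A$ and $\{f_B=c\}\cap B$ are faces, possibly empty, that miss $0$. Conversely, a nonempty face of $A$ that misses $0$ is given by $f_A\le c_A$ with $c_A>f_A(0)=0$, and we scale to $c_A=1$; for the empty face take $f_A=0$. Do the same for $B$ and take $f=(f_A,f_B)\le1$.

All one-element sets occur, so every point of $\operatorname{vert}A\cup\operatorname{vert}B$ is a vertex of $A\vee B$, and the sets $S$ are the vertex sets of the proper faces.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sums}(a)]
Let $R=\mathcal O(P_1\oplus P_2)\subset\mathbb R^{P_1}\oplus\mathbb R^{P_2}$ and $N_i=|P_i|$. The faces $R_1=\{x_p=1 \text{ for } p\in P_2\}$ and $R_2=\{x_p=0\text{ for }p\in P_1\}$ are copies of $\mathcal O(P_1)$ and $\mathcal O(P_2)$, and they share exactly the vertex $v$ with $x=0$ on $P_1$ and $x=1$ on $P_2$. An up-set of $P_1\oplus P_2$ is either an up-set of $P_2$ or the union of $P_2$ with an up-set of $P_1$, so every vertex of $R$ lies in $R_2$ or in $R_1$. With $v$ as origin, $R=R_1\vee R_2$.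

Suppose $\mathcal O(P_1)$ and $\mathcal O(P_2)$ are projectively unique. Let $R'$ be a realization of $R$, with faces $R_1',R_2'$ and vertex $v'$ labeled by $R_1,R_2,v$. Let $V_i'$ be the linear span of the cone over $R'_i$, of dimension $N_i+1$. Every vertex of $R'$ lies in $R_1'$ or $R_2'$, so $V_1'+V_2'$ is the whole space, of dimension $N_1+N_2+1$. Hence $V_1'\cap V_2'$ is a line, the line of $(v',1)$. The face $R_i'$ is a realization of $R_i$, and Lemma~\ref{lem:criterion}(ii)(b) gives a linear map $T_i$ on $V_i'$ that takes the cone over $R_i'$ onto the cone over $R_i$ and respects labels. Both maps send $(v',1)$ to a positive multiple of $(v,1)$; rescale $T_2$ so that the images agree. Then $T_1,T_2$ glue to a linear map $T$ of $\mathbb R^{N_1+N_2+1}$ that sends the ray of each vertex of $R'$ onto the ray of the vertex of $R$ with the same label. So $T$ maps $C(R')$ onto $C(R)$, and it is invertible because its image spans.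

Conversely, suppose $\mathcal O(P_1)$ is not projectively unique, and let $A$ be a realization of $R_1$ that is not projectively equivalent to $R_1$. Translate $A$ so that the vertex labeled $v$ is the origin. By Lemma~\ref{lem:vee}, $A\vee R_2$ is a realization of $R=R_1\vee R_2$ in which the face $A$ has label $R_1$. If it were projectively equivalent to $R$, then Lemma~\ref{lem:criterion}(ii)(b) would give an equivalence that respects labels, and its restriction to the span of the cone over $A$ would be an equivalence of $A$ with $R_1$. So $R$ is not projectively unique. The argument for $P_2$ is the same with the roles exchanged.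
\end{proof}

\subsection{Disconnected posets}
Condition \eqref{eq:enough} concerns only cycles that avoid $\hat 0$ or $\hat 1$. In a disconnected poset, a cycle that goes up through one component and down through another is not a combination of such cycles, so it can be perturbed freely. We count the perturbations and compare with the number of rescalings.

\begin{proof}[Proof of Theorem~\ref{thm:sums}(b)]
If $P$ is a disjoint union of two chains, Lemma~\ref{lem:twochains} applies to the interval $[\hat 0,\hat 1]$ and gives $Z_Q=d\cdot Z$ for every realization $Q$. So $\mathcal O(P)$ is projectively unique by Lemma~\ref{lem:criterion}.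

Now let $P_1,\dots,P_m$, $m\ge2$, be the components of $P$, and assume that $m\ge3$ or that some $P_i$ is not a chain. Put $N_i=|P_i|$, $\hat P_i=P_i\cup\{\hat 0,\hat 1\}$ and $E_i=E(\hat P_i)$; then $E$ is the disjoint union of the $E_i$.

\emph{The fixed part.} Let $Z_0=Z(P\cup\hat 0)+Z(P\cup\hat 1)$. If $z\in Z(P\cup\hat 1)$, its restriction to $E(P_i\cup\hat 1)$ has zero boundary at every element of $P_i$, hence also at $\hat 1$, since the boundary values of any vector sum to zero. So $Z(P\cup\hat 1)=\bigoplus_iZ(P_i\cup\hat 1)$, and dually for $\hat 0$. Thus $Z_0=\bigoplus_i\big(Z(P_i\cup\hat 0)+Z(P_i\cup\hat 1)\big)$. The two spaces in the $i$-th summand intersect in $Z(P_i)$, and $P_i$ is connected, so by \eqref{eq:cyclerank} the summand has dimension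
\[
\big(|E(P_i\cup\hat 0)|-N_i\big)+\big(|E(P_i\cup\hat 1)|-N_i\big)-\big(|E(P_i)|-N_i+1\big)=|E_i|-N_i-1=\dim Z(\hat P_i).
\]
Hence $Z_0=\bigoplus_iZ(\hat P_i)$ and $\dim Z_0=|E|-N-m$.

\emph{The perturbations.} Let $\mathcal G=\{Z'\in\mathrm{Gr}:Z'\supseteq Z_0\}$. It contains $Z$, and it is the Grassmannian of $(m-1)$-dimensional subspaces of $\mathbb R^E/Z_0$, a space of dimension $N+m$. So $\dim\mathcal G=(m-1)(N+1)$. A proper up-set omits $\hat 0$ and a proper down-set omits $\hat 1$, so for such $K$ we have $Z(K)\subseteq Z_0\subseteq Z'$. Every $Z'\in\mathcal G$ satisfies \eqref{eq:enough}.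

\emph{The rescalings.} Suppose $Z'=d\cdot Z\in\mathcal G$. For $K=P\cup\hat 0$ and $K=P\cup\hat 1$, \eqref{eq:restrict} gives $d\cdot Z(K)=Z'(K)\supseteq Z(K)$, so $d\cdot Z(K)=Z(K)$. Hence $d\cdot Z_0=Z_0$. If $C$ is a cycle in the graph $(\hat P_i,E_i)$, then $d\cdot z_C\in Z_0$ is supported on $C$, so it is a multiple of $z_C$, and $d$ is constant on $C$. Let $\beta_i$ be the number of classes of the equivalence relation on $E_i$ generated by lying on a common cycle of $(\hat P_i,E_i)$, and let $H$ be the set of $d\in\mathbb R^E_{>0}$ that are constant on each class and equal to $1$ on one fixed class. It is a manifold of dimension $\sum_i\beta_i-1$. Each $d\in H$ maps every such $z_C$ to a multiple of itself, so $d\cdot Z_0=Z_0$, and $d\mapsto d\cdot Z$ is a smooth map $H\to\mathcal G$. Scalar multiples of $d$ give the same subspace, so the image of this map contains every $Z'\in\mathcal G$ of the form $d\cdot Z$.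

\emph{The count.} Fix a spanning tree of $(\hat P_i,E_i)$; it has $N_i+1$ edges. Every other edge lies on its fundamental cycle, which has at least three edges and so contains at least two tree edges. Hence every class contains a tree edge, so $\beta_i\le N_i+1$; and if the graph is not a tree, two tree edges are equivalent, so $\beta_i\le N_i$. If the graph is a tree, it has only one path from $\hat 0$ to $\hat 1$; every element of $P_i$ lies on a saturated chain from $\hat 0$ to $\hat 1$, which must be this path, so $P_i$ is a chain. If $m\ge3$, then $\dim H\le N+m-1<2N+2\le\dim\mathcal G$, because $m\le N$. If $m=2$ and some $P_i$ is not a chain, then $\dim H\le N<N+1=\dim\mathcal G$. The image of a smooth map from a manifold of smaller dimension has measure zero, so its complement is dense in $\mathcal G$. The test of Section~\ref{sec:perturb} shows that $\mathcal O(P)$ is not projectively unique.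
\end{proof}

For the $3$-antichain the count is $\dim H=5$ against $\dim\mathcal G=8$. For two chains both dimensions are $N+1$, so the count leaves room for uniqueness exactly in the case where it holds.

\begin{proof}[Proof of Theorem~\ref{thm:sums}(c)]
By induction on its construction, a series-parallel poset is an ordinal sum $P_1\oplus\dots\oplus P_n$, $n\ge1$, in which each $P_i$ is a single element or disconnected. Elements of different summands are comparable, so $P$ has no $3$-antichain if and only if no $P_i$ has one. By (a), $\mathcal O(P)$ is projectively unique if and only if every $\mathcal O(P_i)$ is. So it suffices to treat one summand. For a single element, the order polytope is a segment, which is projectively unique. A disconnected poset has a $3$-antichain if it has three components, or two components one of which contains an incomparable pair; otherwise it is a disjoint union of two chains and has none. Now apply (b).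
\end{proof}

\section{Posets with at most five elements}\label{sec:small}

We prove Theorem~\ref{thm:small} by induction on $|P|$. If $P$ is disconnected, it is not a union of two chains, and Theorem~\ref{thm:sums}(b) applies. If $P$ is an ordinal sum, the $3$-antichain lies in one summand, and we use induction and Theorem~\ref{thm:sums}(a). So assume that $P$ is connected and not an ordinal sum; in particular it has no greatest and no least element. The map $x\mapsto1-x$ takes $\mathcal O(P)$ onto the order polytope of the dual poset, so we may also replace $P$ by its dual.

\subsection{Reduction to four posets}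
Suppose first that all but at most one of the elements form an antichain $A$ with $|A|\ge3$. By connectedness there is a remaining element, and it is comparable to every element of $A$. It cannot lie above one element of $A$ and below another, so it is the greatest or least element, which is excluded. Hence $|P|=5$ and there is no antichain of size $4$. Let $A=\{a,b,c\}$ be an antichain and $r,s$ the other elements. Each of $r,s$ is comparable to some element of $A$, and it is either \emph{above $A$} (greater than some element of $A$ and less than none) or \emph{below $A$}. By connectedness each element of $A$ is comparable to $r$ or $s$.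

\emph{Both above $A$.} Let $U_r,U_s\subseteq A$ be the sets of elements below $r$ and below $s$; they are nonempty and $U_r\cup U_s=A$. If $r<s$, then $U_r\subseteq U_s=A$ and $s$ is the greatest element; the case $s<r$ is symmetric. So $r,s$ are incomparable. Then $U_r\cap U_s\ne\emptyset$ by connectedness, and not both sets equal $A$, since otherwise $P=A\oplus\{r,s\}$. If one set is $A$, the other has size $2$ or $1$; if neither is $A$, both have size $2$. Up to renaming, $P$ is one of
\[
X_1:\ a,b,c<r;\ a,b<s,\qquad X_2:\ a,b,c<r;\ a<s,\qquad X_3:\ a,b<r;\ b,c<s .
\]
If both $r,s$ are below $A$, we get the duals.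

\emph{$r$ above and $s$ below $A$.} Let $U\subseteq A$ be the set of elements below $r$ and $U'\subseteq A$ the set of elements above $s$; they are nonempty and $U\cup U'=A$. We cannot have $r<s$, which would put an element of $U$ strictly below an element of $U'$. If $U=A$, then $s$ lies below an element of $A$ and hence below $r$, so $r$ is the greatest element; dually $U'\ne A$. If $U\cap U'\neq\emptyset$, both sets have size $2$, say $U=\{a,b\}$ and $U'=\{b,c\}$, and $P$ is
\[
X_4:\ a<r;\ \ s<b<r;\ \ s<c .
\]
If $U\cap U'=\emptyset$, connectedness forces $s<r$. For $U=\{a,b\}$, $U'=\{c\}$ the relations are $a,b,s<r$ and $s<c$, which is $X_2$ with antichain $\{s,a,b\}$. The case $|U|=1$, $|U'|=2$ is dual to this one.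

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9,inner sep=2pt]
\begin{scope}
\node (o) at (0,0) {$\hat 0$}; \node (c) at (-1,1) {$c$}; \node (a) at (0,1) {$a$}; \node (b) at (1,1) {$b$};
\node (r) at (-0.5,2) {$r$}; \node (s) at (0.5,2) {$s$}; \node (t) at (0,3) {$\hat 1$}; \node at (0,-0.7) {$X_1$};
\draw (o)--(a) (o)--(c) (c)--(r) (a)--(r) (b)--(r) (a)--(s) (b)--(s) (r)--(t) (s)--(t);
\draw[ultra thick] (o)--(b);
\end{scope}
\begin{scope}[xshift=3.4cm]
\node (o) at (0,0) {$\hat 0$}; \node (b) at (-1,1) {$b$}; \node (c) at (0,1) {$c$}; \node (a) at (1,1) {$a$};
\node (r) at (-0.3,2) {$r$}; \node (s) at (1,2) {$s$}; \node (t) at (0,3) {$\hat 1$}; \node at (0,-0.7) {$X_2$};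
\draw (o)--(a) (o)--(c) (c)--(r) (a)--(r) (b)--(r) (a)--(s) (r)--(t) (s)--(t);
\draw[ultra thick] (o)--(b);
\end{scope}
\begin{scope}[xshift=6.8cm]
\node (o) at (0,0) {$\hat 0$}; \node (a) at (-1,1) {$a$}; \node (b) at (0,1) {$b$}; \node (c) at (1,1) {$c$};
\node (r) at (-0.5,2) {$r$}; \node (s) at (0.5,2) {$s$}; \node (t) at (0,3) {$\hat 1$}; \node at (0,-0.7) {$X_3$};
\draw (o)--(a) (o)--(b) (o)--(c) (a)--(r) (b)--(s) (c)--(s) (r)--(t) (s)--(t);
\draw[ultra thick] (b)--(r);
\end{scope}
\begin{scope}[xshift=10.2cm]
\node (o) at (0,0) {$\hat 0$}; \node (s) at (0.4,0.75) {$s$}; \node (b) at (0,1.5) {$b$}; \node (r) at (-0.4,2.25) {$r$};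
\node (a) at (-1,1.1) {$a$}; \node (c) at (1,1.9) {$c$}; \node (t) at (0,3) {$\hat 1$}; \node at (0,-0.7) {$X_4$};
\draw (o)--(a) (o)--(s) (s)--(b) (s)--(c) (a)--(r) (r)--(t) (c)--(t);
\draw[ultra thick] (b)--(r);
\end{scope}
\end{tikzpicture}
\caption{The four five-element posets to which the proof of Theorem~\ref{thm:small} reduces, each with $\hat 0$ and $\hat 1$ added. In each case one basis vector of the cycle space is perturbed in the coordinate of the thick edge. The poset $X_3$ is the crown with one maximal element deleted.}\label{fig:small}
\end{figure}

\subsection{The perturbations}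
For each poset in Figure~\ref{fig:small} we choose a basis of $Z$, change one basis vector by $t\epsilon_e$ with $0<t<1$, and let $Z'$ be the span. For small $t$ it lies in $\mathrm{Gr}$, and it tends to $Z$ as $t\to0$. By the test of Section~\ref{sec:perturb} it suffices to verify \eqref{eq:enough} and to show that $Z'\ne d\cdot Z$ for all $d\in\mathbb R^E_{>0}$. In every case we will have $Z(P\cup\hat 1)\subseteq Z'$. A proper up-set $K$ lies in $P\cup\hat 1$, so $Z(K)\subseteq Z'(K)$, and only the proper down-sets $K\subseteq P\cup\hat 0$ need to be checked. All dimensions come from \eqref{eq:cyclerank}.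

\emph{The poset $X_3$.} There are $9$ edges and $\dim Z=3$. The diamonds $[\hat 0,r]$, $[\hat 0,s]$, $[b,\hat 1]$ have vectors
\[
z_1=\epsilon_{\hat 0a}+\epsilon_{ar}-\epsilon_{\hat 0b}-\epsilon_{br},\qquad
z_2=\epsilon_{\hat 0b}+\epsilon_{bs}-\epsilon_{\hat 0c}-\epsilon_{cs},\qquad
w=\epsilon_{br}+\epsilon_{r\hat 1}-\epsilon_{bs}-\epsilon_{s\hat 1}.
\]
The edges $ar$, $cs$, $r\hat 1$ each occur in only one of them, so they form a basis of $Z$. The graph on $P\cup\hat 0$ has $7$ edges and $6$ vertices, so $Z(P\cup\hat 0)=\langle z_1,z_2\rangle$; the graph on $P\cup\hat 1$ has $6$ edges, so $Z(P\cup\hat 1)=\langle w\rangle$. Let $z_1'=z_1+t\epsilon_{br}$ and $Z'=\langle z_1',z_2,w\rangle$. Let $K$ be a proper down-set and $\alpha z_1+\beta z_2\in Z(K)$. If $\alpha\ne0$, the edge $ar$ shows $r\in K$, so $[\hat 0,r]\subseteq K$; if $\beta\ne0$, the edge $cs$ shows $[\hat 0,s]\subseteq K$. So $Z(K)$ is spanned by those $z_i$ whose diamonds lie in $K$, and $Z'(K)$ contains the corresponding vectors among $z_1',z_2$. This proves \eqref{eq:enough}. Suppose $Z'=d\cdot Z$. By \eqref{eq:restrict} for the three diamonds, $z_2\in\mathbb R\,d\cdot z_2$, $w\in\mathbb R\,d\cdot w$ and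 $z_1'\in\mathbb R\,d\cdot z_1$. The first two give $d_{\hat 0b}=d_{bs}=d_{br}$, and the third gives $1-t=d_{br}/d_{\hat 0b}=1$, a contradiction. This is the failure of \eqref{eq:holonomy} announced in Section~\ref{sec:crown}.

\emph{The poset $X_4$.} There are $8$ edges and $\dim Z=2$. The intervals $[\hat 0,r]$ and $[s,\hat 1]$ are $5$-cycles sharing the edges $sb,br$, with vectors
\[
z=\epsilon_{\hat 0a}+\epsilon_{ar}-\epsilon_{\hat 0s}-\epsilon_{sb}-\epsilon_{br},\qquad
w=\epsilon_{sb}+\epsilon_{br}+\epsilon_{r\hat 1}-\epsilon_{sc}-\epsilon_{c\hat 1},
\]
which form a basis of $Z$. The graphs on $P\cup\hat 0$ and $P\cup\hat 1$ each have $6$ edges and $6$ vertices, so $Z(P\cup\hat 0)=\langle z\rangle$ and $Z(P\cup\hat 1)=\langle w\rangle$. Let $z'=z+t\epsilon_{br}$ and $Z'=\langle z',w\rangle$. A proper down-set $K$ with $Z(K)\ne0$ has $z\in Z(K)$; as $z'$ has the same support, $z'\in Z'(K)$. Suppose $Z'=d\cdot Z$. By \eqref{eq:restrict}, $w\in\mathbb R\,d\cdot w$ gives $d_{sb}=d_{br}$, and $z'\in\mathbb R\,d\cdot z$ gives $1-t=d_{br}/d_{sb}=1$, a contradiction.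

\emph{The posets $X_1$ and $X_2$.} In both, $I=[\hat 0,r]=\{\hat 0,a,b,c,r\}$ is a copy of the $3$-antichain with bottom and top, and we deform it as one deforms the cube. Let
\[
z_1=\epsilon_{\hat 0a}+\epsilon_{ar}-\epsilon_{\hat 0b}-\epsilon_{br},\qquad
z_2=\epsilon_{\hat 0a}+\epsilon_{ar}-\epsilon_{\hat 0c}-\epsilon_{cr},\qquad
w=\epsilon_{ar}+\epsilon_{r\hat 1}-\epsilon_{as}-\epsilon_{s\hat 1},
\]
and $z_2'=z_2+t\epsilon_{\hat 0b}$. Then $Z(I)=\langle z_1,z_2\rangle$, since $I$ has $6$ edges and $5$ elements.

For $X_2$ there are $9$ edges, and $Z=\langle z_1,z_2,w\rangle$. The graph on $P\cup\hat 0$ has $7$ edges, so $Z(P\cup\hat 0)=\langle z_1,z_2\rangle$; the graph on $P\cup\hat 1$ has $6$ edges, so $Z(P\cup\hat 1)=\langle w\rangle$. Let $Z'=\langle z_1,z_2',w\rangle$. A nonzero vector $\alpha z_1+\beta z_2$ is nonzero at $br$ or at $cr$. So a proper down-set $K$ with $Z(K)\neq0$ contains $r$, hence $I$, and $Z'(K)\supseteq\langle z_1,z_2'\rangle$ has dimension at least $2\geq\dim Z(K)$.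

For $X_1$ there are $10$ edges and $\dim Z=4$. Let $z_3=\epsilon_{\hat 0a}+\epsilon_{as}-\epsilon_{\hat 0b}-\epsilon_{bs}$. The edges $cr$, $bs$, $r\hat 1$ occur only in $z_2$, $z_3$, $w$ respectively, so $z_1,z_2,z_3,w$ form a basis of $Z$. The graph on $P\cup\hat 0$ has $8$ edges, so $Z(P\cup\hat 0)=\langle z_1,z_2,z_3\rangle$; the graph on $P\cup\hat 1$ has $7$ edges, so $Z(P\cup\hat 1)=\langle w,\,z_1-z_3\rangle$, where $z_1-z_3=\epsilon_{ar}-\epsilon_{br}-\epsilon_{as}+\epsilon_{bs}$. Let $Z'=\langle z_1,z_2',z_3,w\rangle$, which contains $Z(P\cup\hat 1)$. Let $K$ be a proper down-set. If $r\notin K$, the elements of $Z(K)$ vanish at $cr$, so $Z(K)\subseteq\langle z_1,z_3\rangle\subseteq Z'$. If $r\in K$, then $K=I$ or $K=P\cup\hat 0$, and $Z'(K)$ contains $\langle z_1,z_2'\rangle$ or $\langle z_1,z_2',z_3\rangle$ respectively, of the required dimension $2$ or $3$.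

Suppose $Z'=d\cdot Z$ in either case. By \eqref{eq:restrict}, $z_2'\in Z'(I)=d\cdot\langle z_1,z_2\rangle$. The vector $d\cdot(\alpha z_1+\beta z_2)$ has entries $-\alpha d_{\hat 0b}$ at $\hat 0b$ and $-\alpha d_{br}$ at $br$, which are both zero or both nonzero. But $z_2'$ has entry $t\ne0$ at $\hat 0b$ and entry $0$ at $br$, a contradiction.

So none of $\mathcal O(X_1),\dots,\mathcal O(X_4)$ is projectively unique. This proves the first statement of Theorem~\ref{thm:small}, and with Theorem~\ref{thm:crown} it follows that the minimum size of a counterexample to the conjecture is exactly $6$. \qed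

\begin{thebibliography}{9}

\bibitem{BGT}
Tristram Bogart, Jo\~ao Gouveia and Juan Camilo Torres,
\emph{An Algebraic Approach to Projective Uniqueness with an Application to Order Polytopes},
arXiv:2005.00640 (2020).

\bibitem{Stanley}
Stanley,
\emph{Two poset polytopes},
Discrete Comput. Geom. 1 (1986).

\bibitem{Ziegler}
Ziegler,
\emph{Lectures on Polytopes}.

\end{thebibliography}
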